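\title{Complete intersection liaison of two skew lines}

\begin{abstract}
We prove that two pairs of skew lines in $\mathbb P^n$, $n\ge 3$, over an algebraically closed field of any characteristic, lie in the same CI-liaison class if and only if they span the same three-dimensional linear space. For $n=4$ this proves a conjecture stated in notes of Migliore and Nagel. To show that the span is preserved we cut all curves with a linear space of codimension two, which turns links of curves into links of pairs of ideals of finite colength, and we attach to such a pair a set of linear forms, defined by alternating matrices of syzygies, that does not change under two links.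
\end{abstract}

\section{Introduction}

Let $k$ be an algebraically closed field and $R=k[x_0,\dots,x_n]$. For a closed subscheme $V\subset\mathbb P^n$ let $I_V\subset R$ be its saturated homogeneous ideal. A \emph{complete intersection} of codimension $c$ is a subscheme whose ideal is generated by a homogeneous regular sequence of length $c$. Let $V_1,V_2\subset\mathbb P^n$ be equidimensional, locally Cohen--Macaulay closed subschemes of codimension $c$ without embedded components. They are \emph{directly CI-linked} by a complete intersection $X$ of codimension $c$ if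
\[
I_X\subseteq I_{V_1}\cap I_{V_2},\qquad I_X:I_{V_1}=I_{V_2},\qquad I_X:I_{V_2}=I_{V_1}.
\]
\emph{CI-liaison} is the equivalence relation generated by direct CI-links. \emph{G-liaison} is defined in the same way, with $X$ allowed to be any arithmetically Gorenstein subscheme of codimension $c$, that is, one with $R/I_X$ a Gorenstein ring. Complete intersections are arithmetically Gorenstein, so every G-liaison class is a union of CI-liaison classes.

A link passes from a part of $X$ to the rest of $X$. If $X$ is reduced, with $I_X=\bigcap_i\mathfrak p_i$, then $I_X:I_V$ is the intersection of those $\mathfrak p_i$ that do not contain $I_V$; so $X$ links two subschemes exactly when they are the unions of two complementary sets of components of $X$.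

In this paper $c=n-1$, and a \emph{curve} is a subscheme as above of codimension $n-1$. The smallest curves show no rigidity. Two lines that meet form a plane conic, which is a complete intersection, so they are directly linked; two skew lines are both linked to a line meeting them; and a pair of incident lines is linked by a plane cubic to a third line of its plane. Thus all lines and all pairs of incident lines lie in one CI-liaison class, which remembers nothing of their position. The next case is a pair of skew lines. It spans a three-dimensional linear space $H$, a hyperplane when $n=4$. It is known (Hartshorne; Lesperance) that any two pairs of skew lines in $\mathbb P^4$ lie in the same G-liaison class. For CI-liaison, the notes of Migliore and Nagel \cite{MN} contain the following conjecture: \emph{if $C$ and $C'$ are pairs of skew lines in $\mathbb P^4$ spanning hyperplanes $H$ and $H'$, then $C$ is in the CI-liaison class of $C'$ if and only if $H=H'$.} We prove it, in every $\mathbb P^n$ and every characteristic.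

\begin{theorem}\label{thm:main}
Let $k$ be algebraically closed and $n\ge3$. Let $C,C'\subset\mathbb P^n$ be two pairs of skew lines, spanning the three-dimensional linear subspaces $H,H'$. Then $C$ and $C'$ are in the same CI-liaison class if and only if $H=H'$.
\end{theorem}

Every hyperplane of $\mathbb P^4$ contains a pair of skew lines, so the case $n=4$ has this consequence.

\begin{corollary}
The CI-liaison classes in $\mathbb P^4$ that contain a pair of skew lines are in bijection with the hyperplanes of $\mathbb P^4$. The G-liaison class containing all pairs of skew lines in $\mathbb P^4$ contains infinitely many CI-liaison classes.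
\end{corollary}

If $H=H'$, links inside $H$ suffice (Section~\ref{sec:if}). The converse is the substance of the theorem, because a link may leave $H$.

\begin{example}\label{ex:running}
On $\mathbb P^4$ take coordinates $x,y,u,v,z$. Let $C=L_1\cup L_2$ and $D=M_1\cup M_2$, where $L_1,L_2,M_1,M_2$ have the ideals $(x,y,z)$, $(u,v,z)$, $(x,v,z)$, $(u,y,z)$. Both pairs span $H=\{z=0\}$, and $I_C=(z,xu,xv,yu,yv)$. The reduced quadrilateral $X_0$ with ideal $(xu,yv,z)$ links $C$ to $D$. Now double its sides in the direction leaving $H$:
\[
I_X=(xu,yv,z^2)=(x,y,z^2)\cap(u,v,z^2)\cap(x,v,z^2)\cap(u,y,z^2).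
\]
The colon with $I_C$ is taken component by component. We have $(x,y,z^2):I_C=(x,y,z^2):z=(x,y,z)$ and $(u,v,z^2):I_C=(u,v,z^2):z=(u,v,z)$, while the last two components do not change, because $I_C$ contains $yu\notin(x,v,z)$ and $xv\notin(u,y,z)$. Sorting monomials by their exponent of $z$,
\[
J=I_X:I_C=(x,y,z)\cap(u,v,z)\cap(x,v,z^2)\cap(u,y,z^2)=(xu,\,yv,\,z^2,\,xyz,\,uvz).
\]
Conversely $(x,y,z^2):J=(x,y,z^2):uvz=(x,y,z)$ and $(u,v,z^2):J=(u,v,z^2):xyz=(u,v,z)$, and the last two components contain $J$; hence $I_X:J=I_C$. So $X$ links $C$ to the curve $W$ with ideal $J$, and $W$ lies in no hyperplane.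
\end{example}

Nothing evident prevents further links of $W$ from arriving at two skew lines in another hyperplane, and Gorenstein links do arrive there. Cohomology does not see $H$ either. For skew lines $I_{L_1}+I_{L_2}=\mathfrak m=(x_0,\dots,x_n)$, so there is an exact sequence
\begin{equation}\label{eq:mv}
0\to R/I_C\to R/I_{L_1}\oplus R/I_{L_2}\to k\to 0,
\end{equation}
and $\bigoplus_tH^1(\mathcal I_C(t))\cong k$ whatever $H$ is. An invariant that detects $H$ has to make sense for curves like $W$, and it has to use a property that complete intersections do not share with all Gorenstein schemes.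

We find it in three steps. In Section~\ref{sec:cut} we cut with two general linear forms; a curve $V$ is replaced by a pair $P_V$ of ideals in a polynomial ring $S$ in $c$ variables, and a link of curves by a link of pairs. In Section~\ref{sec:flags} we show that the link of a pair by a complete intersection depends on the latter only in a controlled way. In Section~\ref{sec:invariant} we define a set $\mathcal D(P)$ of linear forms that survives this dependence and that, for a pair of skew lines, consists of the equations of $H$.

\section{Conventions and standard facts}\label{sec:facts}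

Rings and modules are graded, $N(s)_d=N_{s+d}$, and $k(-t)$ is the residue field placed in degree $t$. A \emph{form} is a homogeneous element of positive degree, and $Z(\cdot)$ denotes the common zeros of forms in projective space. Depth is taken with respect to the irrelevant maximal ideal; since $I_V$ is saturated, $\operatorname{depth}R/I_V\ge1$ for every curve $V$. A square matrix $M$ is \emph{alternating} if $M_{ii}=0$ and $M_{ij}=-M_{ji}$; then $g^TMg=0$ for every column $g$, also in characteristic two. We use the following facts, in which $A$ is a polynomial ring over $k$ and $B$ a graded quotient of $A$.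

\begin{itemize}
\item[(F1)] If $B$ is Cohen--Macaulay of dimension $d$, then $d$ forms are a regular sequence on $B$, in any order, if and only if the quotient of $B$ by them has finite length; by the Nullstellensatz, this means that they have no common zero on $\operatorname{Proj}B$. The quotient of $A$ by a regular sequence of $q$ forms is Gorenstein, hence Cohen--Macaulay, of dimension $\dim A-q$.
\item[(F2)] If $B$ is Artinian and Gorenstein, its socle is $k(-\sigma)$ for some $\sigma$, the \emph{socle degree}; the functor $\operatorname{Hom}_B(-,B)$ is exact; and $0:(0:\mathfrak b)=\mathfrak b$ for every ideal $\mathfrak b$.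
\item[(F3)] If $a_1,\dots,a_q$ is a regular sequence of forms in $A$, its syzygies are generated by the Koszul syzygies $a_{p'}e_p-a_pe_{p'}$. Equivalently, if $\sum_ps_pa_p=0$ is a homogeneous relation of degree $d$, then $s_p=\sum_{p'}\gamma_{pp'}a_{p'}$ for an alternating matrix $\gamma$ with $\gamma_{pp'}$ homogeneous of degree $d-\deg a_p-\deg a_{p'}$.
\item[(F4)] If $N$ is annihilated by a regular sequence of forms $a_1,\dots,a_q$ in $A$, then $\operatorname{Ext}^q_A(N,A)\cong\operatorname{Hom}_A(N,A/(a_1,\dots,a_q))$ up to a shift \cite[Lemma 1.2.4]{BH}.
\item[(F5)] If $B$ is Gorenstein and $N$ is a finitely generated $B$-module with $\operatorname{depth}N=\dim B$, then $\operatorname{Ext}^1_B(N,B)=0$ \cite[Theorem 3.3.10]{BH}. If $0\to N'\to N\to N''\to0$ is exact, then $\operatorname{depth}N'\ge\min(\operatorname{depth}N,\operatorname{depth}N''+1)$.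
\end{itemize}

\section{Links inside a three-dimensional space}\label{sec:if}

Fix a three-dimensional linear space $H\subseteq\mathbb P^n$. One kind of link, the quadrilateral of Example~\ref{ex:running}, is enough to join all pairs of skew lines in $H$.

\begin{lemma}\label{lem:quad}
Let $L_1\cup L_2$ and $M_1\cup M_2$ be pairs of skew lines in $H$ such that each $L_i$ meets each $M_j$. Then the two pairs are directly CI-linked in $\mathbb P^n$.
\end{lemma}

\begin{proof}
The four points $p_{ij}=L_i\cap M_j$ are distinct, since $L_1\cap L_2=M_1\cap M_2=\emptyset$. The line $L_i$ is spanned by $p_{i1},p_{i2}$, so the four points span $H$. Choose coordinates $x,y,u,v,z_1,\dots,z_{n-3}$ with $H=Z(z_1,\dots,z_{n-3})$ and with $p_{11},p_{12},p_{21},p_{22}$ the coordinate points of $u,v,y,x$. Inside $H$ the lines $L_1,L_2,M_1,M_2$ have the ideals $(x,y)$, $(u,v)$, $(x,v)$, $(u,y)$, whose intersection is $(xu,yv)$. Hence the reduced union of the four lines has the ideal $(xu,yv,z_1,\dots,z_{n-3})$, generated by a regular sequence of length $n-1$, and the two pairs are complementary sets of components.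
\end{proof}

\begin{lemma}\label{lem:triple}
If $L_1,L_2,L_3\subset H$ are pairwise skew lines, then the three pairs $L_i\cup L_j$ are directly CI-linked to one and the same pair of skew lines.
\end{lemma}

\begin{proof}
For $p\in L_1$, the plane spanned by $p$ and $L_2$ does not contain $L_3$, so it meets $L_3$ in one point $q$. The line $M_p=\overline{pq}$ is coplanar with $L_2$, so it meets all three lines. Let $p\ne p'$; then $M_p\neq M_{p'}$, since a line through both points is $L_1$. Suppose $M_p$ and $M_{p'}$ meet in a point $o$. Their plane contains $p$ and $p'$, hence $L_1$, hence neither $L_2$ nor $L_3$. A line that meets $M_p$ and $M_{p'}$ and does not lie in their plane passes through $o$. So $o\in L_2\cap L_3$, a contradiction. Thus $M_p\cup M_{p'}$ is a pair of skew lines, and Lemma~\ref{lem:quad} applies.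
\end{proof}

\begin{proposition}\label{prop:if}
\begin{itemize}
\item[(a)] Every pair of skew lines in $H$ is directly CI-linked to a pair of skew lines in $H$.
\item[(b)] Any two pairs of skew lines in $H$ lie in the same CI-liaison class.
\end{itemize}
\end{proposition}

\begin{proof}
Given finitely many lines in $H$, there is a line in $H$ skew to all of them: take a point $p$ off the lines and a point $q$ off the planes spanned by $p$ and each line, and join them. Part (a) follows by adding a third line to the pair and applying Lemma~\ref{lem:triple}. For (b), let $L_1\cup L_2$ and $L_1'\cup L_2'$ be given. Choose $N$ skew to the four lines, and $N'$ skew to the four lines and to $N$. Lemma~\ref{lem:triple}, applied to the triples $(L_1,L_2,N)$, $(L_1,N,N')$, $(N,N',L_1')$, $(N,L_1',L_2')$, joins consecutive terms of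
\[
L_1\cup L_2,\qquad L_1\cup N,\qquad N\cup N',\qquad N\cup L_1',\qquad L_1'\cup L_2'
\]
by two links each.
\end{proof}

\section{Cutting with a linear space of codimension two}\label{sec:cut}

Fix a two-dimensional space $\Lambda=\langle\ell_1,\ell_2\rangle\subset R_1$ and put $S=R/(\Lambda)$, a polynomial ring in $c=n-1$ variables with irrelevant ideal $\mathfrak n$. A bar denotes the image in $S$. We would like to replace a link of curves by a link of ideals of finite colength in $S$, where (F2) is available. The difficulty is that reduction does not commute with the colon. In Example~\ref{ex:running} take $\Lambda=\langle u-x,\,v-y\rangle$, so that $S=k[x,y,z]$. Then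
\[
\bar I_C=\bar I_D=(z)+\mathfrak n^2,\qquad \bar I_{X_0}=(x^2,y^2,z),\qquad \bar I_{X_0}:\bar I_D=\mathfrak n\ne\bar I_C .
\]
Moreover $\bar I_W=(x^2,y^2,z^2,xyz)$ is symmetric in $x,y,z$: the reduced ideal alone has forgotten $H$. So we keep two ideals for each curve $V$, namely $\bar I_V$ and the larger ideal $\bar I_X:\bar I_W$, where $X$ links $V$ to $W$. For this to be useful along a chain of links, the larger ideal must depend on $V$ only. Now $\bar r\in\bar I_X:\bar I_W$ says that multiplication by $r$ on the module $I_W/I_X$ vanishes modulo $\Lambda$ in a suitable sense, and $I_W/I_X$ is, up to a shift, the module $\omega_V=\operatorname{Ext}^c_R(R/I_V,R)$, which does not involve $X$. This suggests the definition.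

\begin{definition}
For a curve $V$ let $P_V=(P_V^-\subseteq P_V^+)$ be the pair of homogeneous ideals of $S$
\[
P_V^-=\bar I_V,\qquad P_V^+=\ker\bigl(S\to\operatorname{End}_R(\omega_V)/\Lambda\operatorname{End}_R(\omega_V)\bigr),
\]
where the map sends $\bar r$ to the class of $r\cdot\mathrm{id}$. The inclusion holds because $I_V\omega_V=0$.
\end{definition}

A \emph{complete intersection ideal} of $S$ is an ideal generated by a regular sequence of $c$ forms; by (F1) these are the ideals of finite colength generated by $c$ forms. For a pair of ideals $P=(P^-\subseteq P^+)$ and a complete intersection ideal $\mathfrak c\subseteq P^-$ define the \emph{link}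
\[
\mathfrak c:P=(\mathfrak c:P^+\ \subseteq\ \mathfrak c:P^-).
\]

\begin{proposition}\label{prop:cut}
Let the curves $V,W$ be directly linked by the complete intersection $X$, and assume $Z(\Lambda)\cap X=\emptyset$. Then $\bar I_X$ is a complete intersection ideal contained in $P_V^-\cap P_W^-$, and $P_W=\bar I_X:P_V$.
\end{proposition}

\begin{proof}
Write $I=I_V$, $J=I_W$, $B=R/I_X$ and $\bar B=S/\bar I_X$. The ring $B$ is Gorenstein of dimension $2$. By (F1), $\ell_1,\ell_2$ is a regular sequence on $B$ and $\bar B$ has finite length; as $\bar I_X$ has $c$ generators, it is a complete intersection ideal. It lies in $\bar I\cap\bar J$. We prove that $P_V^+=\bar I_X:\bar J$.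

\emph{Endomorphisms of $\omega_V$ as maps to $B$.} Let $\mathfrak j=J/I_X=0:_BI\cong\operatorname{Hom}_R(R/I,B)$. By (F4) this is $\omega_V$ up to a shift, so $\operatorname{End}_R(\omega_V)=\operatorname{End}_B(\mathfrak j)$. Let $\iota\colon\mathfrak j\to B$ be the inclusion. The image of any map $\mathfrak j\to B$ is annihilated by $I$, so it lies in $0:_BI=\mathfrak j$. Hence $f\mapsto\iota f$ is an isomorphism $\operatorname{End}_B(\mathfrak j)\to\operatorname{Hom}_B(\mathfrak j,B)$, and it sends $r\cdot\mathrm{id}$ to $r\iota$. Therefore $\bar r\in P_V^+$ if and only if $r\iota\in\Lambda\operatorname{Hom}_B(\mathfrak j,B)$.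

\emph{Reduction modulo $\Lambda$.} We claim that the natural map
\begin{equation}\label{eq:inj}
\operatorname{Hom}_B(\mathfrak j,B)/\Lambda\operatorname{Hom}_B(\mathfrak j,B)\to\operatorname{Hom}_B(\mathfrak j,\bar B)
\end{equation}
is injective. Here we use that $J$ is saturated. The module $\mathfrak j$ is nonzero, since $I_X:J=I\ne R$, and in the exact sequence $0\to\mathfrak j\to B\to R/J\to0$ we have $\operatorname{depth}B=2$ and $\operatorname{depth}R/J\ge1$. By (F5), $\operatorname{depth}\mathfrak j=2$ and $\operatorname{Ext}^1_B(\mathfrak j,B)=0$. Apply $\operatorname{Hom}_B(\mathfrak j,-)$ to the sequences, exact up to shifts,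
\[
0\to B\xrightarrow{\ \ell_1\ }B\to B/\ell_1B\to0,\qquad 0\to B/\ell_1B\xrightarrow{\ \ell_2\ }B/\ell_1B\to\bar B\to0 .
\]
The first gives $\operatorname{Hom}_B(\mathfrak j,B)/\ell_1\operatorname{Hom}_B(\mathfrak j,B)\cong\operatorname{Hom}_B(\mathfrak j,B/\ell_1B)$, by the vanishing of $\operatorname{Ext}^1$. The second, by left exactness alone, shows that the quotient of $\operatorname{Hom}_B(\mathfrak j,B/\ell_1B)$ by $\ell_2$ injects into $\operatorname{Hom}_B(\mathfrak j,\bar B)$. Together they prove the claim.

Under \eqref{eq:inj} the class of $r\iota$ goes to the map $j\mapsto\bar r\bar j$, which is zero if and only if $\bar r\bar J\subseteq\bar I_X$. Thus $P_V^+=\bar I_X:\bar J$. Exchanging $V$ and $W$ gives $P_W^+=\bar I_X:P_V^-$. Finally (F2) for the Artinian Gorenstein ring $\bar B$ gives $\bar I_X:P_V^+=\bar I_X:(\bar I_X:\bar J)=\bar J=P_W^-$.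
\end{proof}

For a subspace $F\subset S_1$ of codimension two put
\[
P(F)=\bigl((F)+\mathfrak n^2\ \subset\ \mathfrak n\bigr).
\]

\begin{lemma}\label{lem:lines}
Let $C=L_1\cup L_2$ be a pair of skew lines with span $H$, let $E=(I_C)_1$ be the space of linear forms vanishing on $H$, of dimension $n-3$, and assume $Z(\Lambda)\cap C=\emptyset$. Then $\bar E$ has codimension two in $S_1$, and $P_C=P(\bar E)$.
\end{lemma}

\begin{proof}
Write $(I_{L_i})_1=E\oplus U_i$ with $\dim U_i=2$. Since the lines are skew, $(I_{L_1})_1+(I_{L_2})_1=R_1$, and counting dimensions gives $R_1=E\oplus U_1\oplus U_2$. In coordinates adapted to this decomposition the ideals $I_{L_i}$ are monomial, and $I_C=(E)+(U_1)(U_2)$. The hypothesis says $\Lambda+(I_{L_i})_1=R_1$, so $R_1=\Lambda\oplus E\oplus U_i$ for $i=1,2$. Hence $S_1=\bar E\oplus\bar U_1=\bar E\oplus\bar U_2$, the space $\bar E$ has codimension two, and modulo $(\bar E)$ every product of two linear forms is a product of an element of $\bar U_1$ and an element of $\bar U_2$. So $P_C^-=(\bar E)+\mathfrak n^2$.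

Put $A_i=R/I_{L_i}$, a polynomial ring in two variables. By (F4), $\operatorname{Ext}^q_R(k,R)\cong\operatorname{Hom}_R(k,R/(x_0,\dots,x_{q-1}))=0$ for $q\le n=c+1$. The long exact sequence of \eqref{eq:mv} therefore gives $\omega_C\cong\operatorname{Ext}^c_R(A_1,R)\oplus\operatorname{Ext}^c_R(A_2,R)$, and by (F4) the summands are shifts of $A_1$ and $A_2$. For $i\ne j$ we have $\operatorname{Hom}_R(A_i,A_j)=0$, because $A_j$ is a domain in which $I_{L_i}$ has nonzero image. So $\operatorname{End}_R(\omega_C)=A_1\times A_2$. As $\Lambda$ maps onto $(A_i)_1$, the quotient by $\Lambda$ is $k\times k$, and the kernel of $S\to k\times k$ is $\mathfrak n$.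
\end{proof}

\section{Flags and their links}\label{sec:flags}

From here on the problem lives in $S$: a chain of links of pairs starts at $P(F)$ and ends at $P(F')$, and we want $F=F'$. The quotient $\mathfrak n/((F)+\mathfrak n^2)$ is the space $S_1/F$ placed in degree one, so it is $k(-1)^2$. This shape persists along the chain.

\begin{definition}
A \emph{flag} is a pair $P=(P^-\subset P^+)$ of homogeneous ideals of finite colength in $S$ with $P^+/P^-\cong k(-t)^2$ for some $t$.
\end{definition}

In a flag $P^+\neq S$, since otherwise the cyclic module $S/P^-$ would need two generators.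

\begin{lemma}\label{lem:flag}
If $P$ is a flag and $\mathfrak c\subseteq P^-$ is a complete intersection ideal, then $\mathfrak c:P$ is a flag.
\end{lemma}

\begin{proof}
Both ideals of $\mathfrak c:P$ contain $\mathfrak c$, so they have finite colength. Let $B=S/\mathfrak c$, with socle degree $\sigma$. We have $\operatorname{Hom}_B(S/J,B)=(\mathfrak c:J)/\mathfrak c$ for $J\supseteq\mathfrak c$, and $\operatorname{Hom}_B(k(-t),B)\cong k(t-\sigma)$. Applying the exact functor $\operatorname{Hom}_B(-,B)$ to $0\to P^+/P^-\to S/P^-\to S/P^+\to0$ gives $(\mathfrak c:P^-)/(\mathfrak c:P^+)\cong k(t-\sigma)^2$.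
\end{proof}

In an even chain, each curve in an odd position is linked to its two neighbors by two different complete intersections. So we must compare $\mathfrak c:P$ with $\mathfrak c':P$ for the same flag $P$. The next two lemmas do this one generator at a time. For a flag $Q$ and an ideal $\mathfrak a\subseteq Q^-$ write $Q/\mathfrak a$ for the pair of modules $(Q^-/\mathfrak a\subset Q^+/\mathfrak a)$.

\begin{lemma}\label{lem:exchange}
Let $P$ be a flag, let $a_1,\dots,a_{c-1},f,f'$ be forms in $P^-$, and let $\mathfrak a=(a_1,\dots,a_{c-1})$. Assume that $\mathfrak c=\mathfrak a+(f)$ and $\mathfrak c'=\mathfrak a+(f')$ are complete intersection ideals. Then the pairs of modules $(\mathfrak c:P)/\mathfrak a$ and $(\mathfrak c':P)/\mathfrak a$ are isomorphic up to a common shift.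
\end{lemma}

\begin{proof}
By (F1), $f$ and $f'$ are nonzerodivisors on $T=S/\mathfrak a$, so $T$ is a subring of the graded ring $K=T[1/(ff')]$. For $J=P^-$ or $J=P^+$ let $J^*=\{\varphi\in K:\varphi J\subseteq T\}$. Then $(\mathfrak c:J)/\mathfrak a=fJ^*$. Indeed, if $p\in T$ and $pJ\subseteq fT$, then $p/f\in J^*$; and if $\varphi\in J^*$, then $f\varphi\in T$ because $f\in J$, and $f\varphi J\subseteq fT$. The same argument gives $(\mathfrak c':J)/\mathfrak a=f'J^*$, since $f'\in J$ too. Multiplication by the homogeneous unit $f'/f$ of $K$ maps $fJ^*$ onto $f'J^*$, for both choices of $J$ at once.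
\end{proof}

\begin{lemma}\label{lem:chain}
Let $J\subset S$ be a homogeneous ideal of finite colength, and let $\mathfrak c,\mathfrak c'\subseteq J$ be complete intersection ideals. Then $\mathfrak c$ and $\mathfrak c'$ are joined by a chain of complete intersection ideals contained in $J$ in which any two consecutive ones have the form $\mathfrak a+(f)$ and $\mathfrak a+(f')$, with $\mathfrak a$ generated by $c-1$ forms.
\end{lemma}

\begin{proof}
Let $\mathfrak c=(a_1,\dots,a_c)$, $\mathfrak c'=(a_1',\dots,a_c')$ and $\mathfrak n^N\subseteq J$ with $N\ge1$. We choose forms $f_1,\dots,f_c\in J$ such that, for each $i$,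
\[
\mathfrak c_i=(a_1,\dots,a_{c-i},f_1,\dots,f_i),\qquad \mathfrak c_i'=(a'_1,\dots,a'_{c-i},f_1,\dots,f_i)
\]
are complete intersection ideals. Suppose $f_1,\dots,f_{i-1}$ are chosen. The $c-1$ forms $a_1,\dots,a_{c-i},f_1,\dots,f_{i-1}$ are among the generators of $\mathfrak c_{i-1}$, so by (F1) they are a regular sequence and have finitely many common zeros in $\mathbb P^{c-1}$; the same holds for the primed forms. Since $k$ is infinite, some linear form $\lambda$ vanishes at none of these points. Put $f_i=\lambda^N$ and apply (F1). The chain is $\mathfrak c=\mathfrak c_0,\dots,\mathfrak c_c=\mathfrak c'_c,\dots,\mathfrak c_0'=\mathfrak c'$.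
\end{proof}

\begin{example}\label{ex:flag}
In $S=k[x,y,z]$ let $P=P(kz)$, the flag of the curve $C$ of Example~\ref{ex:running}. The two links made there become
\[
(x^2,y^2,z):P=P,\qquad (x^2,y^2,z^2):P=Q=\bigl((x^2,y^2,z^2,xyz)\subset(x^2,y^2,z^2,xz,yz)\bigr).
\]
All ideals are monomial. Modulo $(x^2,y^2,z^2)$ the socle is spanned by $xyz$, and the monomials annihilated by $z$ and $\mathfrak n^2$ are $xz$, $yz$, $xyz$. The isomorphism of Lemma~\ref{lem:exchange} for $\mathfrak a=(x^2,y^2)$ is multiplication by $z^2/z=z$. The form $z$ is not in $Q^-$, but the pair $Q$ still singles it out.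
\end{example}

\section{An invariant defined by alternating matrices}\label{sec:invariant}

By Lemmas~\ref{lem:exchange} and~\ref{lem:chain}, what we need is a set of linear forms, attached to pairs of modules $N=(N^-\subset N^+)$ with $N^+/N^-\cong k(-t)^2$, that
\begin{itemize}
\item[(i)] does not change under isomorphisms and shifts,
\item[(ii)] is the same for a flag $P$ and for $P/\mathfrak a$, when $\mathfrak a\subseteq P^-$ is generated by a regular sequence,
\item[(iii)] equals $F$ for $P(F)$.
\end{itemize}
We look for it in the smallest case, $S=k[x,y,z]$ and $P=P(kz)$. Every linear form $\ell$ satisfies $\ell N^+\subseteq N^-$, so the information is in how the products lie in $N^-$. A first candidate is the set of $\ell$ with $\ell N^+\subseteq\mathfrak nN^-$. It satisfies (i), and for $P$ it is $kz$, because $\mathfrak nP^-$ agrees with $(z)$ in degree two. It fails (ii): the irreducible quadrics $xy+z^2$ and $x^2+yz$ form a regular sequence in $P^-$, and modulo the ideal $\mathfrak a$ they generate, $x\cdot y=-z\cdot z$, $x\cdot x=-y\cdot z$ and $x\cdot z$ all lie in $\mathfrak nN^-$. So $x$ belongs to the candidate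 set of $P/\mathfrak a$.

What distinguishes the true member $z$ from the false member $x$? Let $g=(x,y,z)^T$. In each case the expressions for $\ell y$ and $-\ell x$ are the first two rows of a matrix equation $Mg=0$, and these two rows determine an alternating matrix:
\[
\ell=z:\ \begin{pmatrix}0&z&-y\\-z&0&x\\y&-x&0\end{pmatrix},\qquad\qquad
\ell=x:\ \begin{pmatrix}0&x&z\\-x&0&-y\\-z&y&0\end{pmatrix}.
\]
For $\ell=z$ the third row gives $yx-xy=0$, again a relation. For $\ell=x$ it gives $y^2-xz$, which is not in $\mathfrak a$. So we require an alternating matrix all of whose rows are relations.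

This requirement is also what makes (ii) work. Take $\mathfrak a=(z)$. On $P/\mathfrak a$ the $2\times2$ alternating matrix $M$ with $M_{12}=z$ annihilates $g=(x,y)^T$. In $S$ it does not: $Mg=\beta z$ with $\beta=(y,-x)^T$. Adjoin $z$ to $g$ and border $M$ by the column $-\beta$ and the row $\beta^T$; this is the left matrix above. The old rows are now relations by construction. The new row is a relation because $0=g^TMg=(g^T\beta)z$ and $z$ is a nonzerodivisor.

\begin{definition}\label{def:D}
Let $N=(N^-\subset N^+)$ be a pair of graded $S$-modules with $N^+/N^-\cong k(-t)^2$. An \emph{alternating relation} on $N$ consists of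
\begin{itemize}
\item an integer $r\ge2$, elements $g_1,g_2\in N^+_t$ mapping to a basis of $N^+/N^-$, and elements $g_j\in N^-_{t_j}$ for $3\le j\le r$, where the $t_j$ are integers and $t_1=t_2=t$;
\item an alternating $r\times r$ matrix $M$ over $S$, with $M_{ij}\in S_{2t+1-t_i-t_j}$, such that $\sum_jM_{ij}g_j=0$ for all $i$.
\end{itemize}
Let $\mathcal D(N)\subseteq S_1$ be the set of all entries $M_{12}$ of alternating relations on $N$.
\end{definition}

The degrees are those for which every row is a homogeneous relation and $M_{12}$ is linear. A shift adds the same integer to $t$ and to all $t_j$ and leaves $2t+1-t_i-t_j$ unchanged, so $\mathcal D$ has property (i). For the flag $Q$ of Example~\ref{ex:flag}, the left matrix above with $g=(xz,yz,z^2)^T$ and $t=2$ shows $z\in\mathcal D(Q)$.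

\begin{lemma}\label{lem:border}
Let $P$ be a flag and let $\mathfrak a$ be generated by a regular sequence of forms $a_1,\dots,a_q\in P^-$. Then $\mathcal D(P)=\mathcal D(P/\mathfrak a)$.
\end{lemma}

\begin{proof}
The pairs $P$ and $P/\mathfrak a$ have the same quotient $P^+/P^-\cong k(-t)^2$. An alternating relation on $P$ reduces to one on $P/\mathfrak a$ with the same matrix, which gives the inclusion $\subseteq$. Conversely, take an alternating relation on $P/\mathfrak a$ with matrix $M$, and lift its elements to $g_1,g_2\in P^+_t$ and $g_j\in P^-_{t_j}$ for $j\ge3$. With $d_p=\deg a_p$ we have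
\[
\sum_jM_{ij}g_j=\sum_p\beta_{ip}a_p,\qquad \beta_{ip}\in S_{2t+1-t_i-d_p}.
\]
Multiply by $g_i$ and sum over $i$. The left side is $g^TMg=0$, so $\sum_ps_pa_p=0$ with $s_p=\sum_i\beta_{ip}g_i$, a relation of degree $2t+1$. For $q=1$ this forces $s_1=0$, as in the computation above. In general (F3) gives $s_p=\sum_{p'}\gamma_{pp'}a_{p'}$ with $\gamma$ alternating and $\gamma_{pp'}\in S_{2t+1-d_p-d_{p'}}$. Put $g_{r+p}=a_p\in P^-$, $t_{r+p}=d_p$ and
\[
M'=\begin{pmatrix}M&-\beta\\ \beta^T&-\gamma\end{pmatrix}.
\]
This matrix is alternating, and its entries have the required degrees. Row $i\le r$ gives $\sum_jM_{ij}g_j-\sum_p\beta_{ip}a_p=0$, and row $r+p$ gives $s_p-\sum_{p'}\gamma_{pp'}a_{p'}=0$. Since $M'_{12}=M_{12}$, the inclusion $\supseteq$ follows.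
\end{proof}

\begin{proposition}\label{prop:indep}
Let $P$ be a flag and let $\mathfrak c,\mathfrak c'\subseteq P^-$ be complete intersection ideals. Then $\mathcal D(\mathfrak c:P)=\mathcal D(\mathfrak c':P)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:chain} with $J=P^-$, we may assume $\mathfrak c=\mathfrak a+(f)$ and $\mathfrak c'=\mathfrak a+(f')$ with $\mathfrak a$ generated by $c-1$ forms, which are a regular sequence by (F1). Both links are flags by Lemma~\ref{lem:flag}, and $\mathfrak a$ lies in their smaller ideals $\mathfrak c:P^+$ and $\mathfrak c':P^+$. Lemma~\ref{lem:border}, Lemma~\ref{lem:exchange} and property (i) give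
\[
\mathcal D(\mathfrak c:P)=\mathcal D\bigl((\mathfrak c:P)/\mathfrak a\bigr)=\mathcal D\bigl((\mathfrak c':P)/\mathfrak a\bigr)=\mathcal D(\mathfrak c':P).\qedhere
\]
\end{proof}

It remains to prove (iii). Definition~\ref{def:D} allows many elements $g_j$, and one of them could be $\ell g_2$ itself, which makes $\ell g_2-g_j=0$ a relation for an arbitrary $\ell$. The constant entry $M_{1j}=-1$ would, however, reappear as $M_{j1}=1$ in row $j$, where it is impossible.

\begin{lemma}\label{lem:value}
If $F\subset S_1$ has codimension two, then $\mathcal D(P(F))=F$.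
\end{lemma}

\begin{proof}
Here $t=1$ and $\deg M_{ij}=3-t_i-t_j$. Take an alternating relation with $M_{12}=\ell$. If $g_j=0$ for some $j\ge3$, delete row and column $j$; the other rows remain relations. So we may assume $t_j\ge1$ for all $j$. The linear forms $g_1,g_2$ are independent modulo $F$, and $g_j\in F$ if $j\ge3$ and $t_j=1$.

Let $t_i=2$. In row $i$ we have $\deg M_{ij}=1-t_j$, so only the indices with $t_j=1$ contribute, with constant coefficients. The row says $M_{i1}g_1+M_{i2}g_2\in F$, and therefore $M_{i1}=M_{i2}=0$. In row $1$ we have $\deg M_{1j}=2-t_j$. The entries with $t_j\ge3$ vanish by degree, those with $t_j=2$ vanish because $M_{1j}=-M_{j1}=0$, and $M_{11}=0$. What is left is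
\[
\ell g_2+\sum_{j\ge3,\ t_j=1}M_{1j}g_j=0,
\]
so $\ell g_2\in(F)$. The ideal $(F)$ is prime and $g_2\notin(F)$, hence $\ell\in(F)_1=F$.

Conversely, let $h\in F$, and let $g_1,g_2$ be linear forms that give a basis of $S_1/F$. Take $g_3=h$, $t_3=1$, and the alternating matrix with $M_{12}=h$, $M_{13}=-g_2$, $M_{23}=g_1$. The rows give $hg_2-g_2h=0$, $-hg_1+g_1h=0$ and $g_2g_1-g_1g_2=0$. So $h\in\mathcal D(P(F))$.
\end{proof}

\begin{remark}
Proposition~\ref{prop:indep} is where complete intersections are needed: Lemma~\ref{lem:chain} exchanges generators of regular sequences, and Lemma~\ref{lem:border} uses that their syzygies are Koszul. The proposition fails for ideals $\mathfrak g$ with $S/\mathfrak g$ Artinian Gorenstein, in agreement with the result on G-liaison quoted in the introduction. Let $S_1=U\oplus F$ with $\dim U=2$, and let $P=(\mathfrak n^2\subset(U)+\mathfrak n^2)$, a flag. Choose a basis $e_1,\dots,e_c$ of $S_1$ with $e_1,e_2\in U$ and the other $e_i$ in $F$, let $\phi\colon S_2\to k$ be linear with $\phi(e_ie_j)=\delta_{ij}$, and let $\mathfrak g=\ker\phi\oplus\mathfrak n^3\subseteq P^-$. The pairing $(\lambda,\mu)\mapsto\phi(\lambda\mu)$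 on $S_1$ is nondegenerate, so the socle of $S/\mathfrak g$ is its one-dimensional part of degree two, and $S/\mathfrak g$ is Gorenstein. Degree by degree, $\mathfrak g:\mathfrak n^2=\mathfrak n$ and $\mathfrak g:((U)+\mathfrak n^2)=(F)+\mathfrak n^2$, since $F$ is the orthogonal complement of $U$. So $\mathfrak g:P=P(F)$ and $\mathcal D(\mathfrak g:P)=F$. For $c\ge3$ the space $U$ has many complements $F$, and all of them arise from the same flag $P$.
\end{remark}

\section{Proof of the theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $H=H'$, apply Proposition~\ref{prop:if}(b). Conversely, let $C$ and $C'$ be in the same CI-liaison class. Proposition~\ref{prop:indep} compares curves that are two links apart, so we first fix the parity: by Proposition~\ref{prop:if}(a) we may replace $C$ by a directly linked pair of skew lines with the same span. Thus we may assume that there are curves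
\[
C=V_0,\ V_1,\ \dots,\ V_{2m}=C'
\]
with $V_{i-1}$ and $V_i$ directly linked by a complete intersection $X_i$. Let $E=(I_C)_1$ and $E'=(I_{C'})_1$, both of dimension $n-3$. Suppose $H\ne H'$. Then $E\ne E'$ and $m\ge1$; pick $e'\in E'\setminus E$.

The invariant will give $E+\Lambda=E'+\Lambda$, so $\Lambda$ must avoid the curves $X_i$ and must not hide the difference between $E$ and $E'$. A vector space over the infinite field $k$ is not a finite union of proper subspaces. Choose $\ell_1\in R_1$ outside $E+ke'$ and not vanishing on any component of any $X_i$, so that each $Z(\ell_1)\cap X_i$ is finite. Choose $\ell_2\in R_1$ outside $E+ke'+k\ell_1$, a space of dimension $n-1<n+1$, and not vanishing at any of these finitely many points. For $\Lambda=\langle\ell_1,\ell_2\rangle$ we get $Z(\Lambda)\cap X_i=\emptyset$ for all $i$ and $\Lambda\cap(E+ke')=0$. The second condition gives $e'\notin E+\Lambda$: if $e'=e+\lambda$ with $e\in E$ and $\lambda\in\Lambda$, then $\lambda=e'-e$ is a nonzero element of $\Lambda\cap(E+ke')$.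

Let $P_i=P_{V_i}$ and $\mathfrak c_i=\bar I_{X_i}$. Since $C\subseteq X_1$ and $C'\subseteq X_{2m}$, Lemma~\ref{lem:lines} gives $P_0=P(\bar E)$ and $P_{2m}=P(\bar E')$. By Proposition~\ref{prop:cut}, applied in both directions, $\mathfrak c_i$ is a complete intersection ideal contained in $P_{i-1}^-\cap P_i^-$, and
\[
P_i=\mathfrak c_i:P_{i-1},\qquad P_{i-1}=\mathfrak c_i:P_i .
\]
By Lemma~\ref{lem:flag} and induction from $P_0$, every $P_i$ is a flag. For odd $i$ we have $P_{i-1}=\mathfrak c_i:P_i$ and $P_{i+1}=\mathfrak c_{i+1}:P_i$, so $\mathcal D(P_{i-1})=\mathcal D(P_{i+1})$ by Proposition~\ref{prop:indep}. With Lemma~\ref{lem:value},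
\[
\bar E=\mathcal D(P_0)=\mathcal D(P_2)=\dots=\mathcal D(P_{2m})=\bar E'.
\]
Hence $E+\Lambda=E'+\Lambda$, and this space contains $e'$, contrary to the choice of $\Lambda$. So $H=H'$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Bruns and Herzog, \emph{Cohen--Macaulay rings}.

\bibitem{MN} J.~Migliore and U.~Nagel, \emph{Liaison and Related Topics: Notes from the Torino Workshop/School}, arXiv:math/0205161 (2002).

\end{thebibliography}
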